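\title{Circle diffeomorphisms with irrational rotation number are $C^k$-distorted}

\begin{abstract}
Let $2\le k<\infty$ and let $f$ be an orientation-preserving $C^k$ diffeomorphism of the circle with irrational rotation number. We prove that $d(f^n,e)=o(n)$ for every continuous right-invariant pseudometric $d$ on $\mathrm{Diff}_+^k(\mathbb S^1)$. Hence $f$ is a distorted element of this Polish group, which answers in the negative a question posed by Cohen. The proof conjugates a close return $f^{q}$ by an average of iterates of $f$, so that the conjugate is $C^k$-close to the identity at a scale $1/B$ with $B=o(q)$, and then writes such a map as a product of $O(B)$ bounded factors by sweeping a projective dilation once around the circle. We also treat $k=\infty$, determine the rotation numbers of non-torsion undistorted elements, and show that the rate $o(n)$ cannot be improved.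
\end{abstract}

\section{The question and the results}

\subsection{Distortion in a Polish group}

In a finitely generated group one measures the size of an element by its word length, and one asks whether the powers $f^n$ grow linearly. A group of diffeomorphisms has no word metric of this kind, but it has a topology, and the topology can single out a substitute. We follow the setting of \cite{Cohen}.

Let $G$ be a Polish group with identity $e$. A pseudometric $d$ on $G$ is \emph{right-invariant} if $d(gh,g'h)=d(g,g')$ for all $g,g',h$. It is \emph{maximal} if it is continuous and right-invariant and every continuous right-invariant pseudometric $\rho$ on $G$ satisfies $\rho\le Kd+C$ for some constants $K,C$. If $G$ is discrete and generated by a finite symmetric set $\Sigma$, the word metric $d(g,h)=|gh^{-1}|_\Sigma$ is maximal, since $\rho\le\max_{\sigma\in\Sigma}\rho(\sigma,e)\cdot d$. Two maximal pseudometrics bound each other up to constants, so they define the same large-scale geometry on $G$.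

A map $\iota\colon(X,d_X)\to(Y,d_Y)$ is a \emph{quasi-isometric embedding} if $K^{-1}d_X(x,x')-C\le d_Y(\iota x,\iota x')\le Kd_X(x,x')+C$ for some $K\ge1$, $C\geq0$. Suppose that $G$ admits a maximal pseudometric $d$. An element $f\in G$ is \emph{undistorted} if the inclusion of $\langle f\rangle$, with a right-invariant word metric, into $(G,d)$ is a quasi-isometric embedding, and \emph{distorted} otherwise. The notion does not depend on the choice of $d$. Torsion elements are undistorted, because a finite group is bounded in both metrics.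

For any right-invariant pseudometric $d$, put $\ell(g)=d(g,e)$. Then $\ell(g^{-1})=d(e,g)=\ell(g)$ and $\ell(gh)\le d(gh,h)+d(h,e)=\ell(g)+\ell(h)$. By subadditivity the \emph{stable length}
\[
L(g)=\lim_{m\to\infty}\frac{\ell(g^m)}m=\inf_{m\ge1}\frac{\ell(g^m)}m
\]
exists. It satisfies
\begin{equation}\label{eq:stable}
L(g)\le\ell(g),\qquad L(g^n)=nL(g)\quad(n\ge1),\qquad L(hgh^{-1})=L(g),
\end{equation}
the last because $|\ell(hg^mh^{-1})-\ell(g^m)|\le2\ell(h)$. For non-torsion $f$ we have $d(f^m,f^n)=\ell(f^{|m-n|})$ and $L(f)\,j\le\ell(f^j)\le\ell(f)\,j$, so for maximal $d$ the element $f$ is undistorted if and only if $L(f)>0$. Since a maximal pseudometric dominates all others, a non-torsion $f$ is undistorted as soon as \emph{one} continuous right-invariant pseudometric grows linearly along its powers, and it is distorted when \emph{none} does.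

\subsection{Circle diffeomorphisms}

Throughout, $\mathbb S^1=\mathbb R/\mathbb Z$, $D=d/dx$, $R_\theta(x)=x+\theta$, and $|A|$ is the Lebesgue measure of a set $A$. For $1\le k\le\infty$, $\mathrm{Diff}_+^k(\mathbb S^1)$ is the Polish group of orientation-preserving $C^k$ diffeomorphisms with the $C^k$ topology, in which $g_m\to g$ when suitable lifts to $\mathbb R$ converge uniformly together with their derivatives of every finite order $r\le k$. For finite $k$ these groups admit maximal pseudometrics, and $f$ is called \emph{$C^k$-distorted} or \emph{$C^k$-undistorted} according to its type in $\mathrm{Diff}_+^k(\mathbb S^1)$.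

If $\tilde g$ is a lift of $g$, its \emph{translation number} $\lim_n(\tilde g^n(x)-x)/n$ exists and does not depend on $x$; its class modulo $1$ is the \emph{rotation number} $\mathrm{rot}(g)\in\mathbb R/\mathbb Z$. The translation number depends continuously on $\tilde g$ in the uniform topology, it equals $p/q$ if $\tilde g^q(x)=x+p$ for some $x$, and $\mathrm{rot}(g)$ is irrational exactly when $g$ has no periodic point. For $g$ of class $C^2$ we write $\mathcal Ng=D\log Dg=D^2g/Dg$ for the \emph{nonlinearity}; the chain rule gives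
\begin{equation}\label{eq:cocycle}
\mathcal N(g\circ\phi)=(\mathcal Ng\circ\phi)\,D\phi+\mathcal N\phi .
\end{equation}

\begin{example}[rotations]\label{ex:rot}
The rotations form a compact subgroup, so $\ell$ is bounded on them and $L(R_\alpha)=0$. By \eqref{eq:stable}, every $C^k$-conjugate of an irrational rotation is $C^k$-distorted.
\end{example}

\begin{example}[first derivative]\label{ex:hyp}
For $k\ge1$, $d_1(g,h)=\sup|\log Dg-\log Dh|$ is a continuous pseudometric on $\mathrm{Diff}_+^k(\mathbb S^1)$, right-invariant because $\log D(g\phi)=\log Dg\circ\phi+\log D\phi$. If $f^q(x)=x$ and $Df^q(x)=\lambda\ne1$, that is, if $x$ is a hyperbolic periodic point, then $d_1(f^{qm},e)\ge m|\log\lambda|$. So $f$ is non-torsion and $C^k$-undistorted for every finite $k\ge1$ such that $f$ is $C^k$.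
\end{example}

\begin{example}[second and third derivatives]\label{ex:var}
For $k\ge2$, $d_2(g,h)=\int|\mathcal Ng-\mathcal Nh|\,dx$ is a continuous pseudometric, right-invariant by \eqref{eq:cocycle} and the change of variables $y=\phi(x)$. Its length function is the total variation
\[
v(g)=\int|\mathcal Ng|\,dx=\mathrm{Var}(\log Dg).
\]
For $k\ge3$ the Schwarzian derivative $\mathcal Sg=D\mathcal Ng-\frac12(\mathcal Ng)^2$ satisfies $\mathcal S(g\circ\phi)=(\mathcal Sg\circ\phi)(D\phi)^2+\mathcal S\phi$, as one sees by inserting \eqref{eq:cocycle}, and therefore $d_3(g,h)=\int|\mathcal Sg-\mathcal Sh|^{1/2}\,dx$ is a further continuous right-invariant pseudometric.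
\end{example}

In low regularity the following two facts are recorded in \cite{Cohen}.
\begin{itemize}
\item[(F1)] A non-torsion $C^1$ circle diffeomorphism is $C^1$-undistorted if and only if it has a hyperbolic periodic point.
\item[(F2)] Let $\mathrm{Diff}_+^{1+AC}(\mathbb S^1)$ be the group of orientation-preserving $C^1$ diffeomorphisms with absolutely continuous derivative, with the Polish group topology induced by $d(g,h)=\int|\mathcal Ng-\mathcal Nh|+\sup_x|g(x)-h(x)|$. This metric is maximal, and the topology refines the $C^1$ topology and is coarser than the $C^2$ topology. Every aperiodic element, that is, every element without periodic points, is distorted in $\mathrm{Diff}_+^{1+AC}(\mathbb S^1)$.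
\end{itemize}
A finer topology carries more continuous pseudometrics, so raising the regularity can only enlarge the class of undistorted maps, and it does enlarge it: Lemma~\ref{lem:block} below gives a smooth $g$ whose only periodic point is a fixed point with derivative $1$ and for which $v(g^n)$ grows linearly. This $g$ is $C^1$-distorted by (F1) and $C^k$-undistorted for $k\ge2$. By (F1) and (F2), neither $d_1$ nor $d_2$ grows linearly along the powers of an aperiodic $C^2$ map, but this says nothing about $d_3$ or about pseudometrics that involve still higher derivatives. The following question is posed in \cite{Cohen}.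

\begin{quote}
\emph{Do there exist an integer $k\ge2$ and $f\in\mathrm{Diff}_+^k(\mathbb S^1)$ with irrational rotation number that is $C^k$-undistorted?}
\end{quote}

A scaling computation suggests the answer. Let $g$ fix $0$, let $\tilde g$ be the lift fixing $0$, and for an integer $q\ge1$ let $g_{[q]}$ be the diffeomorphism with lift $\tilde g(qx)/q$. It repeats $g$ on $q$ arcs of length $1/q$, and
\begin{equation}\label{eq:cover}
g_{[q]}R_{1/q}=R_{1/q}\,g_{[q]},\qquad (g_{[q]})^n=(g^n)_{[q]},\qquad Dg_{[q]}(x)=Dg(qx),\qquad v(g_{[q]})=q\,v(g).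
\end{equation}
The $k$-th derivative of $g_{[q]}$ is $q^{k-1}D^kg(qx)$, which grows faster for larger $k$. Yet $\mathcal Sg_{[q]}(x)=q^2\mathcal Sg(qx)$ gives $d_3(g_{[q]},e)=q\,d_3(g,e)$, the same growth as for $d_2$. Right-invariance forces the exponent $\frac12$ in $d_3$, and this exponent cancels the gain from the higher derivative. One is led to guess that oscillations at scale $1/q$ cost about $q$ in every regularity, and that the answer to the question is the same as in $C^{1+AC}$.

\subsection{Results}

\begin{theorem}\label{thm:main}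
Let $2\le k<\infty$, let $f\in\mathrm{Diff}_+^k(\mathbb S^1)$ have irrational rotation number, and let $d$ be any continuous right-invariant pseudometric on $\mathrm{Diff}_+^k(\mathbb S^1)$. Then $d(f^n,e)/n\to0$. In particular $f$ is $C^k$-distorted.
\end{theorem}

So the answer to the question is no.

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] The conclusion $d(f^n,e)/n\to0$ also holds for $k=\infty$, for every $f\in\mathrm{Diff}_+^\infty(\mathbb S^1)$ with irrational rotation number and every continuous right-invariant pseudometric $d$ on $\mathrm{Diff}_+^\infty(\mathbb S^1)$.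
\item[(b)] For each integer $k\ge1$, the set of rotation numbers of non-torsion $C^k$-undistorted elements of $\mathrm{Diff}_+^k(\mathbb S^1)$ is exactly $\mathbb Q/\mathbb Z$.
\item[(c)] The rate $o(n)$ is optimal: for any positive sequence $a_n$ with $a_n/n\to0$ there is $f\in\mathrm{Diff}_+^\infty(\mathbb S^1)$ with irrational rotation number such that, for every integer $k\ge2$ and every maximal $d$ on $\mathrm{Diff}_+^k(\mathbb S^1)$, $\limsup_nd(f^n,e)/a_n=\infty$.
\end{itemize}
\end{theorem}

Section~\ref{sec:model} shows the two mechanisms of the proof in model cases. The first, a length estimate, is carried out in Section~\ref{sec:length}. The second rests on an equidistribution statement (Section~\ref{sec:dyn}) and is completed in Section~\ref{sec:avg}, which ends with the proof of Theorems~\ref{thm:main} and~\ref{thm:compl}(a). Section~\ref{sec:compl} proves parts (b) and (c).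

\section{The method in two model computations}\label{sec:model}

By \eqref{eq:stable}, $L(f)\le\ell(hf^nh^{-1})/n$ for every $n$ and every $h$. We are free to choose $h$ as wild as we like, depending on $n$; its length does not enter. The task is to find $n$ and $h$ for which $F=hf^nh^{-1}$ has length $o(n)$. The following notion links the two halves of the argument.

\begin{definition}\label{def:scale}
Let $B\ge1$, $\delta>0$. A $C^k$ diffeomorphism $F$ is \emph{$\delta$-small at scale $1/B$} (to order $k$) if it has a lift $\mathrm{id}+u$ with $|D^ru|\le\delta B^{r-1}$ for $0\le r\le k$.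
\end{definition}

Equivalently, the magnified map $y\mapsto BF(y/B)=y+Bu(y/B)$ of $\mathbb R$ differs from the identity by at most $\delta$ in each derivative of order $0,\dots,k$.

\subsection{The cost of a map that is small at scale $1/B$}

Take $g=\mathrm{id}+\delta(2\pi)^{-k}\sin2\pi x$ with $\delta\leq\frac12$ and $F=g_{[B]}$. It is $\delta$-small at scale $1/B$ and $v(F)=Bv(g)$, so no bound better than $O(B)$ can hold for the length of such maps. There are three ways to bound the length from above.

\emph{The straight path.} Join the identity to $F=\mathrm{id}+u$ by $g_t=\mathrm{id}+tu$ and cut the path into $N$ steps $g_tg_s^{-1}=\mathrm{id}+(t-s)\,u\circ g_s^{-1}$, each in a fixed $C^k$-neighborhood of the identity on which $\ell<1$. For $k=2$ and $\delta\le\frac12$ we have $Dg_s^{-1}\le2$ and $|D^2g_s^{-1}|=|D^2g_s/(Dg_s)^3|\circ g_s^{-1}\le4B$, so $u\circ g_s^{-1}$ has $C^2$ norm $O(B)$ and $N=O(B)$ steps suffice. For $k\ge3$ the first step $\mathrm{id}+u/N$ already requires $N$ of order $B^{k-1}$ in our example.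

\emph{One bump at a time.} Cut $F$ into $B$ pieces supported on arcs of length about $1/B$. Each piece is conjugate to a map of bounded $C^k$ size by a dilation of ratio $B$, and such a dilation is a product of about $\log_2B$ dilations of ratio $2$. This gives $O(B\log B)$. Our $B$ will be $o(n)$ with no rate, and then $B\log B$ need not be $o(n)$.

\emph{Sweeping.} The logarithm disappears if one dilates once and walks from bump to bump in the dilated picture. On the line, let $T_a(x)=x+a$, $H(x)=Bx$, and let $G_j=T_{j/B}\hat G_jT_{-j/B}$ with $\hat G_j$ supported in $[-2/B,2/B]$. Put $\Gamma_j=H\hat G_jH^{-1}$, a bump at unit scale. Since $HT_{-1/B}H^{-1}=T_{-1}$, three bumps give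
\[
G_2G_1G_0=T_{2/B}H^{-1}\,\Gamma_2\,(HT_{-1/B}H^{-1})\,\Gamma_1\,(HT_{-1/B}H^{-1})\,\Gamma_0\,H=T_{2/B}H^{-1}\,\Gamma_2T_{-1}\Gamma_1T_{-1}\Gamma_0\,H .
\]
The dilation occurs twice in total, and each bump adds two bounded factors. The circle cannot be dilated as a whole. What the identity needs, however, is only a map $H$ that expands a neighborhood of $0$ of size $1/B$ to unit size, has length $O(B)$, and keeps $HR_{-1/B}H^{-1}$ bounded. A hyperbolic element of $\mathrm{PSL}_2(\mathbb R)$ has these properties (Proposition~\ref{prop:sweep}).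

\subsection{Averaging, for $k=2$}\label{sub:k2}

Let $f$ be $C^2$ with irrational rotation number $\alpha$, let $n=q_s$ be the denominator of a convergent $p_s/q_s$ of $\alpha$, and put
\[
S_l(x)=\sum_{i=0}^{l-1}Df^i(x),\qquad \tilde h=\frac1n\sum_{i=0}^{n-1}\tilde f^i,\qquad Dh=\frac{S_n}n .
\]
There are two reasons to conjugate by $h$. First, $\tilde h\tilde f-\tilde h=(\tilde f^n-\mathrm{id})/n$, and $\tilde f^n-\mathrm{id}$ differs from $p_s$ by less than $1$, so $hfh^{-1}$ is within $1/n$ of the rotation $R_{p_s/q_s}$. Second, iterating \eqref{eq:cocycle} gives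
\begin{equation}\label{eq:Nsum}
\mathcal Nf^i(x)=\sum_{j<i}\mathcal Nf(f^jx)\,Df^j(x),
\end{equation}
hence $|\mathcal Nf^i|\le\sup|\mathcal Nf|\cdot S_n$ for $i\le n$. The iterates up to time $n$ have bounded distortion at the scale $1/S_n(x)$, which varies with $x$, and $h$ stretches this scale to the uniform scale $1/n$.

To see this, suppose $|\mathcal Nf^i|\le\eta S_n$ for $i\le n$. Then $|\mathcal Nh|=|\sum_{i<n}Df^i\,\mathcal Nf^i|/S_n\le\eta S_n$. Denjoy's inequality $Df^n\le e^V$, with $V=v(f)$, recalled in Section~\ref{sec:dyn}, gives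
\begin{equation}\label{eq:return}
S_n(f^nx)\,Df^n(x)=\sum_{i<n}Df^{n+i}(x)=\sum_{i<n}Df^n(f^ix)\,Df^i(x)\le e^VS_n(x).
\end{equation}
Applying \eqref{eq:cocycle} to both sides of $Fh=hf^n$, we get
\[
(\mathcal NF\circ h)\,Dh=(\mathcal Nh\circ f^n)\,Df^n+\mathcal Nf^n-\mathcal Nh ,
\]
whose right side is at most $(e^V+2)\eta S_n$ in absolute value. Dividing by $Dh=S_n/n$ gives $|\mathcal NF|\le(e^V+2)\eta n$.

With the trivial value $\eta=\sup|\mathcal Nf|$ the map $F$ lives at scale $1/n$ and costs $O(n)$, which proves nothing. The gain comes from cancellation in \eqref{eq:Nsum}. The function $\mathcal Nf$ has integral zero, and \eqref{eq:Nsum} is $S_i(x)$ times the average of $\mathcal Nf$ along the orbit of $x$ with weights $Df^j(x)$. We show in Section~\ref{sec:dyn} that these weighted orbits equidistribute to Lebesgue measure, uniformly in $x$. Then $\eta=\eta_n\to0$, and $F$ lives at a scale $1/B$ with $B=o(n)$.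

\section{The length of a map that is small at scale $1/B$}\label{sec:length}

Fix a finite $k\ge2$. To treat finite and infinite regularity together, let $\mathcal G$ be $\mathrm{Diff}_+^k(\mathbb S^1)$ or $\mathrm{Diff}_+^\infty(\mathbb S^1)$, let $\ell\colon\mathcal G\to[0,\infty)$ satisfy $\ell(gh)\le\ell(g)+\ell(h)$ and $\ell(g^{-1})=\ell(g)$, and assume that for some $\delta_*>0$
\begin{equation}\label{eq:local}
\ell(\mathrm{id}+w)<1\quad\text{whenever }\mathrm{id}+w\in\mathcal G\text{ and }\|w\|_{C^k}<\delta_* ,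
\end{equation}
where $\|w\|_{C^k}=\max_{r\le k}\sup|D^rw|$. This is the only form in which continuity of $d$ will be used.

Call an increasing $C^k$ diffeomorphism $a$ between intervals, or of the circle, \emph{$W$-bounded} if $e^{-W}\le Da\le e^W$ and $|D^ra|\le W$ for $2\le r\le k$. By induction on $r\geq1$, $D^r(a\circ b)$ is a polynomial in the $D^ja\circ b$ and $D^jb$ with $1\le j\le r$, and $D^r(a^{-1})$ is a polynomial in the $D^ja\circ a^{-1}$ with $j\le r$ and in $1/(Da\circ a^{-1})$. Hence \emph{the composition of two $W$-bounded maps and the inverse of a $W$-bounded map are $W'$-bounded, with $W'$ depending only on $W$ and $k$.} Let $\mathfrak B_W$ be the set of $W$-bounded elements of $\mathcal G$.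

\begin{lemma}\label{lem:bounded}
For each $W\ge0$, the function $\ell$ is bounded on $\mathfrak B_W$.
\end{lemma}

\begin{proof}
Let $g\in\mathfrak B_W$ have the lift $\tilde g=\mathrm{id}+u$ with $\tilde g(0)\in[0,1)$. For $x\in[0,1]$ we have $\tilde g(x)\in[0,2)$, so $|u|\le2$; also $|Du|\le e^W+1$ and $|D^ru|\le W$ for $2\le r\le k$. The maps $g_t=\mathrm{id}+tu$, $0\le t\le1$, commute with integer translations, $Dg_t=(1-t)+tD\tilde g\in[e^{-W},e^W]$, so $g_t\in\mathfrak B_W$. Therefore $\|u\circ g_s^{-1}\|_{C^k}\le C(W,k)$. Choose an integer $N>C(W,k)/\delta_*$. Since $g_tg_s^{-1}=\mathrm{id}+(t-s)\,u\circ g_s^{-1}$, each factor of $g=(g_1g_{(N-1)/N}^{-1})\cdots(g_{1/N}g_0^{-1})$ has length less than $1$, and $\ell(g)\le N$.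
\end{proof}

Rotations lie in $\mathfrak B_0$. We also need projective maps. Identify $x\in\mathbb S^1$ with the line spanned by $\mathbf e(x)=(\sin\pi x,\cos\pi x)$, and use the coordinate $t=\tan\pi x\in\mathbb R\cup\{\infty\}$. A matrix $M=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb R)$ acts by $t\mapsto\frac{at+b}{ct+d}$, and in the coordinate $x$ its derivative is $DM(x)=|M\mathbf e(x)|^{-2}$, the rate at which an area-preserving linear map turns a unit vector. If the entries of $M$ are bounded by $m_0$, so are those of $M^{-1}$; then $|M\mathbf e|$ lies between $1/(2m_0)$ and $2m_0$, and $M\in\mathfrak B_W$ with $W=W(m_0,k)$. Let $H_c$ denote the dilation $t\mapsto ct$, with matrix $\mathrm{diag}(c^{1/2},c^{-1/2})$.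

\begin{proposition}[sweeping]\label{prop:sweep}
There are $\delta_0>0$ depending only on $k$, and $K$ depending only on $k$ and $\ell$, such that $\ell(F)\le KB$ for every integer $B\ge16$ and every $F\in\mathcal G$ that is $\delta_0$-small at scale $1/B$.
\end{proposition}

\begin{proof}
\emph{Fragmentation.} We switch on the displacement $u$ of $F=\mathrm{id}+u$ one arc at a time. Fix $\chi\in C_c^\infty((-1,1))$ with $\chi\ge0$ and $\sum_{j\in\mathbb Z}\chi(\cdot-j)=1$. For $0\le j<B$ let $\chi_j(x)=\sum_{m\in\mathbb Z}\chi(B(x+m)-j)$, a smooth function on $\mathbb S^1$, and let $\Theta_j=\sum_{0\le i<j}\chi_i$ for $0\le j\le B$. Then $\Theta_0=0$ and $\Theta_B(x)=\sum_{i\in\mathbb Z}\chi(Bx-i)=1$. At any point at most two of the functions $\chi(B\,\cdot-i)$ are nonzero, so $|D^r\Theta_j|\le2\|\chi\|_{C^k}B^r$ for $r\le k$. By the Leibniz rule,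
\[
|D^r(\Theta_ju)|\le\sum_{a=0}^r\binom ra2\|\chi\|_{C^k}B^a\,\delta_0B^{r-a-1}\le2^{k+1}\|\chi\|_{C^k}\,\delta_0B^{r-1}\qquad(0\le r\le k).
\]
Choose $\delta_0$ so that the right side is $\frac12B^{r-1}$, and put $F_j=\mathrm{id}+\Theta_ju$. Then $DF_j\in[\frac12,\frac32]$, so $F_j\in\mathcal G$, with $F_0=\mathrm{id}$ and $F_B=F$. Hence $F=G_{B-1}\cdots G_0$, where
\[
G_j=F_{j+1}F_j^{-1}=\mathrm{id}+(\chi_ju)\circ F_j^{-1}.
\]
The function $\chi_j$ is supported in the arc $[\frac{j-1}B,\frac{j+1}B]$ and $F_j$ moves points by at most $\frac1{2B}$, so $G_j$ is the identity outside $[\frac{j-2}B,\frac{j+2}B]$. Write $G_j=R_{j/B}\hat G_jR_{-j/B}$, with $\hat G_j$ supported in $[-\frac2B,\frac2B]$. In the coordinate $y=Bx$ each $F_j$ is $\frac12$-close to the identity in all derivatives of order $\le k$, hence $1$-bounded. So $\hat g_j(y)=B\hat G_j(y/B)$ is a $W_1(k)$-bounded diffeomorphism of $[-2,2]$.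

\emph{Dilation.} Put $H=H_B$ and $\Gamma_j=H\hat G_jH^{-1}\in\mathcal G$. It is the identity outside $H([-\frac2B,\frac2B])=\{|t|\le t_B\}$, where $t_B=B\tan(2\pi/B)$. Since $\tan\xi/\xi$ increases on $(0,\pi/2)$ and $B\ge16$, we have $t_B\le16\tan(\pi/8)<7$. A point with coordinate $t\in[-t_B,t_B]$ is sent by $H^{-1}$ to $t/B$, which has $y$-coordinate
\[
A(t)=\frac B\pi\arctan\frac tB\in[-2,2].
\]
Thus $\Gamma_j=A^{-1}\hat g_jA$ on $[-t_B,t_B]$ in the coordinate $t$. Here $D^rA(t)=\pi^{-1}B^{1-r}\arctan^{(r)}(t/B)$ is bounded independently of $B$ for $1\le r\le k$, and $DA(t)=\pi^{-1}(1+t^2/B^2)^{-1}\ge\frac1{2\pi}$ because $|t|/B<1$. So $A$ is $W_2(k)$-bounded. The change of coordinate $x=\frac1\pi\arctan t$ on $|t|\le7$ is one fixed smooth diffeomorphism. It follows that all $\Gamma_j$ lie in $\mathfrak B_{W_3}$ with $W_3=W_3(k)$.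

\emph{Sweeping.} Put $P=HR_{-1/B}H^{-1}$ and $a=\pi/B$. The addition formula for the tangent shows that $R_{-1/B}$ is $t\mapsto\frac{t\cos a-\sin a}{t\sin a+\cos a}$, so $P$ has matrix
\[
\begin{pmatrix}B^{1/2}&0\\0&B^{-1/2}\end{pmatrix}\begin{pmatrix}\cos a&-\sin a\\ \sin a&\cos a\end{pmatrix}\begin{pmatrix}B^{-1/2}&0\\0&B^{1/2}\end{pmatrix}=\begin{pmatrix}\cos a&-B\sin a\\B^{-1}\sin a&\cos a\end{pmatrix},
\]
with entries bounded by $\pi$. (As $B\to\infty$ it tends to the translation $t\mapsto t-\pi$, the analogue of $T_{-1}$ in the model.) Since $G_j=R_{j/B}H^{-1}\Gamma_jHR_{-j/B}$ and $HR_{-j/B}R_{(j-1)/B}H^{-1}=P$,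
\[
F=R_{(B-1)/B}\,H^{-1}\,\Gamma_{B-1}\,P\,\Gamma_{B-2}\,P\cdots P\,\Gamma_0\,H .
\]
Write $B=2^mc$ with $c\in[1,2)$, so that $H=H_2^mH_c$ and $m\le\log_2B$. Choose $W=W(k)$ such that $\mathfrak B_W$ contains the rotations, the $\Gamma_j$, $P$, and the $H_c$ with $1\le c\le2$, and let $K_0=\sup_{\mathfrak B_W}\ell$, finite by Lemma~\ref{lem:bounded}. Then $F$ is a product of $1+2(m+1)+B+(B-1)$ elements of $\mathfrak B_W$ or their inverses. As $2+2\log_2B\le B$ for $B\ge16$, we obtain $\ell(F)\le3K_0B$.
\end{proof}

\section{Equidistribution of orbits weighted by the derivative}\label{sec:dyn}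

In this section and the next, $2\le k<\infty$ and $f\in\mathrm{Diff}_+^k(\mathbb S^1)$ has irrational rotation number. Let $\tilde f$ be the lift whose translation number $\alpha$ lies in $(0,1)$, and let $V=v(f)=\mathrm{Var}(\log Df)$, finite because $k\ge2$.

\subsection{Denjoy theory}

Let $p_s/q_s$, $s\ge0$, be the convergents of the continued fraction of $\alpha$, so that $1=q_0\le q_1<q_2<\cdots$, and let $\beta_s=|q_s\alpha-p_s|$. The numbers $q_s\alpha-p_s$ alternate in sign and tend to $0$, and for $s\ge2$
\begin{equation}\label{eq:arith}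
\beta_s<\beta_{s-1}<\tfrac12,\qquad \mathrm{dist}(j\alpha,\mathbb Z)\ge\beta_{s-1}\quad\text{for }1\le j<q_s .
\end{equation}
We need one case of the three-gap theorem: \emph{for $s\ge2$ the gaps of $\{i\alpha:0\le i<q_s\}\subset\mathbb S^1$ are at most $\beta_{s-1}+\beta_s$.} Indeed, move from $i\alpha$ in the direction of the sign of $q_{s-1}\alpha-p_{s-1}$. If $i+q_{s-1}<q_s$, the point $(i+q_{s-1})\alpha$ is met at distance $\beta_{s-1}$; otherwise $(i+q_{s-1}-q_s)\alpha$ belongs to the set and, the signs being opposite, is met at distance $\beta_{s-1}+\beta_s$.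

Two classical theorems use $V<\infty$. \emph{Denjoy's theorem}: there is an orientation-preserving homeomorphism $\omega$ of $\mathbb S^1$ with $\omega f=R_\alpha\omega$; a lift satisfies $\tilde\omega\tilde f=\tilde\omega+\alpha$. \emph{Denjoy's inequality}: $|\log Df^{q_s}|\le V$ for $s\ge1$, hence also $|\log Df^{-q_s}|\le V$. We call $|\omega(I)|$ the \emph{$\omega$-length} of an arc $I$.

For $s\ge2$ let $J_s(x)$ be the half-open arc of $\omega$-length $\beta_{s-1}$ from $x$ (included) to $f^{q_{s-1}}x$ (excluded). Its direction depends only on the parity of $s$, and $f^iJ_s(x)=J_s(f^ix)$ for $i\in\mathbb Z$. These arcs are short enough for the first $q_s$ images to be disjoint and long enough for these images to fill a definite part of the circle.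

\begin{lemma}\label{lem:arcs}
Let $s\ge2$ and $x\in\mathbb S^1$.
\begin{itemize}
\item[(i)] The arcs $f^iJ_s(x)$, $0\le i<q_s$, are pairwise disjoint.
\item[(ii)] For $0\le i\le q_s$ and $y\in J=J_s(x)$, $\ e^{-V}|f^iJ|/|J|\le Df^i(y)\le e^V|f^iJ|/|J|$.
\item[(iii)] The closures of $f^iJ_s(x)$ and $f^iJ_s(f^{-q_{s-1}}x)$, $0\le i<q_s$, cover $\mathbb S^1$.
\item[(iv)] $\sum_{i<q_s}|f^iJ_s(x)|\ge(1+e^V)^{-1}$.
\item[(v)] $\sup_x|J_s(x)|\to0$ as $s\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Under $\omega$ they become equally oriented half-open arcs of length $\beta_{s-1}$ whose initial points are at mutual distance at least $\beta_{s-1}$ by \eqref{eq:arith}. (ii) For $y,z\in J$, (i) gives $|\log Df^i(y)-\log Df^i(z)|\le\sum_{j<i}|\log Df(f^jy)-\log Df(f^jz)|\le V$; now average $Df^i(z)$ over $z\in J$. (iii) For each $i$ the two closed arcs correspond to the arc of radius $\beta_{s-1}$ about $\omega(f^ix)$, and the gaps between these centers are less than $2\beta_{s-1}$. (iv) By Denjoy's inequality $f^iJ_s(f^{-q_{s-1}}x)=f^{-q_{s-1}}(f^iJ_s(x))$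 has length at most $e^V|f^iJ_s(x)|$; use (iii). (v) $\omega^{-1}$ is uniformly continuous and $\beta_{s-1}\to0$.
\end{proof}

\begin{lemma}[Herman, Katok]\label{lem:ergodic}
Every Borel set $A$ with $fA=A$ is null or co-null for Lebesgue measure. Consequently a bounded Borel function $\rho$ with $\rho\circ f^{-1}=\rho$ almost everywhere is almost everywhere constant.
\end{lemma}

\begin{proof}
Let $|A|>0$ and let $z$ be a Lebesgue density point of $A$. The arcs $J=J_s(z)$ and $J^-=J_s(f^{-q_{s-1}}z)$ have endpoint $z$ and shrink to $z$, so $|I\setminus A|/|I|\to0$ for $I=J,J^-$ as $s\to\infty$. For $0\le i<q_s$, invariance of $A$ and Lemma~\ref{lem:arcs}(ii) give $|f^iI\setminus A|=\int_{I\setminus A}Df^i\le e^V|f^iI|\cdot|I\setminus A|/|I|$. By (i), $\sum_{i<q_s}|f^iI|\le1$ for each $I$. Summing over $i$ and $I$ and using (iii), we get $|\mathbb S^1\setminus A|\le2e^V\max_I|I\setminus A|/|I|\to0$.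

For the second claim let $E=\{\rho>c\}$. Then $fE=\{\rho\circ f^{-1}>c\}$ differs from $E$ by a null set. Since $f^{\pm1}$ preserve null sets, $E$ differs by a null set from the invariant set $\bigcup_{n\in\mathbb Z}f^nE$. So $E$ is null or co-null for every $c$.
\end{proof}

\subsection{The weights $Df^i/S_l$}

Recall $S_l=\sum_{i<l}Df^i$, which is nondecreasing in $l\ge1$. The first point is that no single weight matters.

\begin{lemma}\label{lem:sums}
As $l\to\infty$, uniformly in $x$, $S_l(x)\to\infty$ and $Df^l(x)/S_l(x)\to0$. Moreover $\mu_l:=\sup_x\max_{0\le i<l}Df^i(x)/S_l(x)\to0$.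
\end{lemma}

\begin{proof}
Denjoy's inequality gives $S_l(x)\ge e^{-V}\#\{j\ge1:q_j<l\}$. With $y=f^lx$ we have $Df^{l-j}(x)=Df^{-j}(y)Df^l(x)$, so $S_l(x)/Df^l(x)=\sum_{j=1}^lDf^{-j}(y)\ge e^{-V}\#\{j\ge1:q_j\le l\}$. For the last claim, given $\varepsilon>0$ choose $i_0$ with $Df^i\le\varepsilon S_i$ for $i\ge i_0$; then $Df^i\le\varepsilon S_l$ for $i_0\le i<l$. The finitely many functions $Df^i$, $i<i_0$, are bounded, hence at most $\varepsilon S_l$ for large $l$.
\end{proof}

\begin{proposition}\label{prop:equi}
If $\varphi$ is continuous on $\mathbb S^1$ and $\int\varphi\,dx=0$, then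
\[
\sup_x\ \frac1{S_l(x)}\Big|\sum_{i<l}\varphi(f^ix)\,Df^i(x)\Big|\longrightarrow0\qquad(l\to\infty).
\]
\end{proposition}

The proof imitates the argument that unique ergodicity gives uniform convergence of Birkhoff averages. Limits of the weighted orbit measures are not invariant; they obey the transformation rule $\nu(fA)=\int_ADf\,d\nu$ of Lebesgue measure, and we show that no other probability measure does.

\begin{proof}
Let $\nu_{l,x}=S_l(x)^{-1}\sum_{i<l}Df^i(x)\,\delta_{f^ix}$, a probability measure. If the claim fails, there are $\varepsilon>0$, $l_m\to\infty$ and $x_m$ with $|\int\varphi\,d\nu_{l_m,x_m}|\ge\varepsilon$, and by compactness we may assume $\nu_{l_m,x_m}\to\nu$ in the weak-$*$ topology. Then $|\int\varphi\,d\nu|\ge\varepsilon$.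

\emph{Step 1: transformation rule.} For continuous $\psi$, the chain rule shifts the summation index:
\[
\int(\psi\circ f)\,Df\,d\nu_{l,x}=\int\psi\,d\nu_{l,x}+\frac{\psi(f^lx)Df^l(x)-\psi(x)}{S_l(x)} .
\]
By Lemma~\ref{lem:sums} the last term tends to $0$ uniformly, so
\begin{equation}\label{eq:rule}
\int(\psi\circ f)\,Df\,d\nu=\int\psi\,d\nu .
\end{equation}
This says that the measures $f_*(Df\,\nu)$ and $\nu$ coincide, so \eqref{eq:rule} holds for bounded Borel $\psi$. Applying it to $(\psi\circ f^{i-1})Df^{i-1}$ gives inductively $\int(\psi\circ f^i)Df^i\,d\nu=\int\psi\,d\nu$, and $\psi=1_{f^iA}$ yields $\nu(f^iA)=\int_ADf^i\,d\nu$ for $i\ge0$.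

\emph{Step 2: bounded density.} Let $J=J_s(x)$. By Lemma~\ref{lem:arcs}(ii), $\nu(f^iJ)\ge e^{-V}|f^iJ|\,\nu(J)/|J|$ for $0\le i<q_s$. Summing with (i) and (iv) gives $1\ge e^{-V}(1+e^V)^{-1}\nu(J)/|J|$, that is, $\nu(J_s(x))\le C_0|J_s(x)|$ for all $x$ and $s\ge2$, with $C_0=e^V(1+e^V)$. To pass to an arbitrary closed arc $I$, lift it to $[a,b]\subset\mathbb R$ and take $s$ of the parity for which $q_{s-1}\alpha>p_{s-1}$. The points $a_m=(\tilde f^{q_{s-1}}-p_{s-1})^m(a)$ satisfy $\tilde\omega(a_m)=\tilde\omega(a)+m\beta_{s-1}$, so they increase to infinity, and $[a_m,a_{m+1})$ projects onto $J_s(a_m)$. If $M$ is minimal with $a_M>b$, the arcs $J_s(a_m)$, $m<M$, cover $I$ and have total length $a_M-a\le|I|+\sup_x|J_s(x)|$. By Lemma~\ref{lem:arcs}(v), letting $s\to\infty$ gives $\nu(I)\le C_0|I|$. The inequality passes to open arcs, to open sets and, by outer regularity, to Borel sets. So $\nu=\rho\,dx$ with $0\le\rho\le C_0$.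

\emph{Step 3: constant density.} By \eqref{eq:rule} and the change of variables $y=f(x)$, $\int\psi\rho\,dx=\int(\psi\circ f)\,Df\,\rho\,dx=\int\psi\,(\rho\circ f^{-1})\,dy$ for all continuous $\psi$. Hence $\rho\circ f^{-1}=\rho$ almost everywhere, and Lemma~\ref{lem:ergodic} gives $\rho=1$. Then $\int\varphi\,d\nu=0$, a contradiction.
\end{proof}

\begin{remark}
Both statements can fail in the presence of a fixed point $x_0$. If $Df(x_0)=\lambda>1$, then $Df^l(x_0)/S_l(x_0)\to\lambda-1$. If $Df(x_0)=1$, then $\nu_{l,x_0}=\delta_{x_0}$ for all $l$, and \eqref{eq:Nsum} gives $\mathcal Nf^l(x_0)=D^2f(x_0)\,S_l(x_0)$, with no cancellation.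
\end{remark}

\section{Conjugating a close return to a coarser scale}\label{sec:avg}

We now carry out the computation of Section~\ref{sub:k2} for derivatives of all orders up to $k$.

\subsection{Weighted polynomials}

Give the variable $z_c$, $c\ge1$, the weight $c$. A polynomial $Q$ that is weighted-homogeneous of weight $w$ involves only $z_1,\dots,z_w$, and
\begin{equation}\label{eq:weight}
|z_c|\le CT^c\ \ (1\le c\le w)\quad\Longrightarrow\quad|Q|\le C'T^w,\qquad C'=C'(C,Q).
\end{equation}
For a diffeomorphism $g$ let $Q[g]$ be $Q$ evaluated at $z_c=D^c\log Dg$. Then $D(Q[g])=(\partial Q)[g]$, where $\partial$ is the derivation with $\partial z_c=z_{c+1}$; it raises the weight by $1$.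

\begin{lemma}\label{lem:univ}
There are universal weighted-homogeneous polynomials $P_{r,m}$, $\tilde P_{r,m}$ of weight $r-m$ and $Q_r$, $E_r$ of weight $r$ such that, for a $C^k$ diffeomorphism $g$, functions $\psi$ and $S>0$ of class $C^{k-1}$, and $1\le r\le k-1$,
\begin{align}
D^r(\psi\circ g)&=\sum_{m=1}^r(D^m\psi\circ g)\,(Dg)^m\,P_{r,m}[g],\label{eq:chain}\\
(D^r\psi)\circ g&=(Dg)^{-r}\sum_{m=1}^rD^m(\psi\circ g)\,\tilde P_{r,m}[g],\label{eq:unchain}\\
D^r(Dg)&=Dg\cdot Q_r[g],\label{eq:exp}\\
D^r\log S&=E_r(DS/S,\dots,D^rS/S).\label{eq:log}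
\end{align}
\end{lemma}

\begin{proof}
We use induction on $r$, starting from $P_{1,1}=\tilde P_{1,1}=1$ and $Q_1=E_1=z_1$, with the convention that $P_{r,m}=\tilde P_{r,m}=0$ for $m=0$ and $m=r+1$. Since $D(Dg)^m=m(Dg)^m\,D\log Dg$, differentiating the $m$-th term of \eqref{eq:chain} gives
\[
(D^{m+1}\psi\circ g)(Dg)^{m+1}P_{r,m}[g]+(D^m\psi\circ g)(Dg)^m\,(mz_1P_{r,m}+\partial P_{r,m})[g],
\]
so $P_{r+1,m}=P_{r,m-1}+mz_1P_{r,m}+\partial P_{r,m}$. For \eqref{eq:unchain} apply $(Dg)^{-1}D$, which turns the left side into $(D^{r+1}\psi)\circ g$ and the $m$-th term into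
\[
(Dg)^{-r-1}\big(D^{m+1}(\psi\circ g)\,\tilde P_{r,m}[g]+D^m(\psi\circ g)\,(\partial\tilde P_{r,m}-rz_1\tilde P_{r,m})[g]\big),
\]
so $\tilde P_{r+1,m}=\tilde P_{r,m-1}+\partial\tilde P_{r,m}-rz_1\tilde P_{r,m}$. For \eqref{eq:exp}, $Q_{r+1}=z_1Q_r+\partial Q_r$. For \eqref{eq:log}, the functions $\zeta_c=D^cS/S$ satisfy $D\zeta_c=\zeta_{c+1}-\zeta_1\zeta_c$, so $E_{r+1}=\partial'E_r$ with the derivation $\partial'z_c=z_{c+1}-z_1z_c$. Each recursion produces the stated weight.
\end{proof}

\subsection{Derivatives of the iterates}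

\begin{lemma}\label{lem:iter}
There are numbers $\eta_l\to0$ such that $|D^r\log Df^i(x)|\le(\eta_lS_l(x))^r$ for all $x$, all $0\le i\le l$ and all $1\le r\le k-1$.
\end{lemma}

Only the case $r=1$ needs cancellation. For $r\ge2$ the terms with higher powers $(Df^j)^m$ are small because no single weight matters, and the other terms inherit smallness from lower orders.

\begin{proof}
Put $\varepsilon_{r,l}=\sup_x\max_{0\le i\le l}|D^r\log Df^i(x)|/S_l(x)^r$. We show by induction on $r$ that $\varepsilon_{r,l}\to0$ as $l\to\infty$, and set $\eta_l=\max_r\varepsilon_{r,l}^{1/r}$.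

Let $r=1$. The function $\mathcal Nf$ is continuous, since $k\ge2$, and has integral zero, since it is the derivative of the function $\log Df$ on $\mathbb S^1$. By \eqref{eq:Nsum} and Proposition~\ref{prop:equi}, given $\varepsilon>0$ there is $i_0$ with $|\mathcal Nf^i|\le\varepsilon S_i\le\varepsilon S_l$ for $i_0\le i\le l$. The functions $\mathcal Nf^i$ with $i<i_0$ are bounded, hence at most $\varepsilon S_l$ for large $l$ by Lemma~\ref{lem:sums}.

Let $2\le r\le k-1$ and $\psi=\log Df\in C^{k-1}$, so that $\log Df^i=\sum_{j<i}\psi\circ f^j$. Put $\varepsilon_l=\max_{c<r}\varepsilon_{c,l}^{1/c}$, which tends to $0$ by induction. In \eqref{eq:chain} with $g=f^j$, $j<l$, the polynomial $P_{r,m}$ has weight $r-m\le r-1$, so $|P_{r,m}[f^j]|\le C(\varepsilon_lS_l)^{r-m}$ by \eqref{eq:weight}. Also $\sum_{j<l}(Df^j)^m\le(\mu_lS_l)^{m-1}S_l$. Hence, for $i\le l$ and with $0^0=1$,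
\[
|D^r\log Df^i|\le C\sum_{m=1}^r(\mu_lS_l)^{m-1}S_l\,(\varepsilon_lS_l)^{r-m}=CS_l^r\sum_{m=1}^r\mu_l^{m-1}\varepsilon_l^{r-m}.
\]
Since $(m-1)+(r-m)=r-1\ge1$, every term of the last sum tends to $0$.
\end{proof}

\subsection{The averaged conjugate}

\begin{proposition}\label{prop:avg}
For $n=q_s$, $s\ge2$, the map $\tilde h=\frac1n\sum_{i<n}\tilde f^i$ is the lift of a diffeomorphism $h=h_n$ of the same class as $f$. There are integers $B_n\to\infty$ with $B_n/n\to0$ and numbers $\delta_n\to0$, along $n=q_s$, such that $F=hf^nh^{-1}$ is $\delta_n$-small at scale $1/B_n$ to order $k$.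
\end{proposition}

\begin{proof}
The map $\tilde h$ commutes with integer translations and $D\tilde h=S_n/n>0$. Constants $C$ below depend on neither $n$ nor $x$.

\emph{Displacement.} Take the lift $\mathrm{id}+u=\tilde h(\tilde f^n-p_s)\tilde h^{-1}$ of $F$. At $y=\tilde h(x)$,
\[
u(y)=\frac1n\sum_{i<n}\big(\tilde f^{n}(\tilde f^ix)-p_s-\tilde f^ix\big).
\]
Since $\tilde\omega(\tilde f^nz-p_s)=\tilde\omega(z)+q_s\alpha-p_s$, the $i$-th term is, up to sign, the length of the arc of $\omega$-length $\beta_s$ from $f^ix$ to $f^{i+n}x$. These arcs are equally oriented and their initial points are at mutual $\omega$-distance at least $\beta_{s-1}>\beta_s$ by \eqref{eq:arith}, so they are disjoint. Hence $|u|\le1/n$. This and \eqref{eq:return} are the two places where $n=q_s$ is needed.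

\emph{Derivatives of $\log DF$.} Let $1\le r\le k-1$ and $T=\eta_nS_n$. By \eqref{eq:exp}, Lemma~\ref{lem:iter} and \eqref{eq:weight}, $|D^rS_n|\le\sum_{i<n}Df^i\,|Q_r[f^i]|\le CS_nT^r$. Since $\log Dh=\log S_n-\log n$, formula \eqref{eq:log} gives
\begin{equation}\label{eq:hbound}
|D^r\log Dh|\le CT^r .
\end{equation}
Differentiating $Fh=hf^n$ we obtain
\[
\Lambda:=(\log DF)\circ h=(\log Dh)\circ f^n+\log Df^n-\log Dh .
\]
The last two terms have $r$-th derivative at most $CT^r$ by Lemma~\ref{lem:iter} with $i=l=n$ and by \eqref{eq:hbound}. In the first term, \eqref{eq:hbound} is evaluated at $f^nx$, and \eqref{eq:return} brings it back to $x$: by \eqref{eq:chain} with $\psi=\log Dh$ and $g=f^n$,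
\[
|D^r((\log Dh)\circ f^n)(x)|\le C\sum_{m=1}^r\big(\eta_nS_n(f^nx)Df^n(x)\big)^m\,T(x)^{r-m}\le CT(x)^r .
\]
So $|D^r\Lambda|\le CT^r$. Now \eqref{eq:unchain} with $\psi=\log DF$ and $g=h$, together with \eqref{eq:hbound}, gives $|D^r\log DF|\circ h\le C(T/Dh)^r$. Since $T/Dh=\eta_nn$, there is $C_1$ with
\[
|D^r\log DF|\le(C_1\eta_nn)^r,\qquad1\le r\le k-1 .
\]

\emph{Choice of the scale.} The displacement is small compared with $1/B$ if $B\ll n$, and the derivatives are small compared with the powers of $B$ if $B\gg\eta_nn$. Take $B=B_n=\lceil n(\eta_n^{1/2}+n^{-1/2})\rceil$, where the term $n^{-1/2}$ ensures $B_n\to\infty$ even if $\eta_n=0$. Then $\sigma_n:=B_n/n\to0$, $\tau_n:=C_1\eta_nn/B_n\le C_1\eta_n^{1/2}\to0$, and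
\[
|u|\le\sigma_nB^{-1},\qquad|D^r\log DF|\le(\tau_nB)^r\quad(1\le r\le k-1).
\]
The first inequality is the required bound for $r=0$.

For $r=1$ we know how $\log DF$ oscillates but not yet its size, and we interpolate. Fix $y_0$ and let $a=\log DF(y_0)$. On $[y_0,y_0+1/B]$ we have $|\log DF-a|\le\tau_n$, so $B\,(u(y_0+\frac1B)-u(y_0))=B\int_{y_0}^{y_0+1/B}(DF-1)$ lies in $[e^{a-\tau_n}-1,e^{a+\tau_n}-1]$. It also lies in $[-2\sigma_n,2\sigma_n]$. Therefore $e^{-\tau_n}(1-2\sigma_n)\le DF(y_0)\le e^{\tau_n}(1+2\sigma_n)$, and $\sup|Du|\to0$.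

For $2\le r\le k$, formula \eqref{eq:exp} gives $D^ru=D^{r-1}(DF)=DF\cdot Q_{r-1}[F]$, so $|D^ru|\le C\tau_n^{r-1}B^{r-1}$ with $\tau_n^{r-1}\to0$. Let $\delta_n=\max_{r\le k}\sup|D^ru|/B^{r-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:compl}(a)]
Let $\ell=d(\cdot,e)$. For finite $k$ take $\mathcal G=\mathrm{Diff}_+^k(\mathbb S^1)$; condition \eqref{eq:local} holds because $\ell$ is continuous and $\ell(e)=0$. In the smooth case take $\mathcal G=\mathrm{Diff}_+^\infty(\mathbb S^1)$; the sets $\{\mathrm{id}+w\in\mathcal G:\|w\|_{C^k}<\delta\}$, with $k$ finite and $\delta>0$, form a basis of neighborhoods of the identity, so \eqref{eq:local} holds for some finite $k\ge2$, which we fix. In both cases the maps $h$ and $F$ of Proposition~\ref{prop:avg} lie in $\mathcal G$. For large $s$ and $n=q_s$ we have $\delta_n\le\delta_0$ and $B_n\ge16$, so \eqref{eq:stable} and Proposition~\ref{prop:sweep} give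
\[
L(f)=\frac{L(f^n)}n=\frac{L(hf^nh^{-1})}n\le\frac{\ell(F)}n\le\frac{KB_n}n\longrightarrow0 .
\]
Thus $L(f)=0$. Since $f$ has no periodic point, it is non-torsion; for finite $k$, taking $d$ maximal shows that $f$ is $C^k$-distorted.
\end{proof}

\section{Rational rotation numbers and almost linear growth}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Irrational rotation numbers are excluded by Theorem~\ref{thm:main} for $k\ge2$, and by (F1) for $k=1$, since there are no periodic points. Given $p/q$, let $g(x)=x+\frac1{4\pi}\sin2\pi x$, which fixes $0$ with $Dg(0)=\frac32$, and let $f=R_{p/q}\,g_{[q]}$. By \eqref{eq:cover} the lift $\tilde f(x)=\tilde g(qx)/q+p/q$ satisfies $\tilde f^q(x)=\tilde g^q(qx)/q+p$. So $\tilde f^q(0)=p$, $\mathrm{rot}(f)=p/q$, and $Df^q(0)=(\frac32)^q\ne1$. By Example~\ref{ex:hyp}, $f$ is non-torsion and $C^k$-undistorted.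
\end{proof}

For part (c) we approximate a conjugate of a rotation by maps with rational rotation number along whose powers $v$ grows linearly, wait until the growth beats $a_n$, and then perturb back to a conjugate of an irrational rotation. The last step requires that an arbitrarily small extra rotation destroy the periodic points. For this reason we use a parabolic fixed point with $\tilde g\ge\mathrm{id}$ and not a hyperbolic one.

\begin{lemma}\label{lem:block}
Every neighborhood of the identity in $\mathrm{Diff}_+^\infty(\mathbb S^1)$ contains a map $g$ with $g(0)=0$, $Dg(0)=1$, whose lift fixing $0$ satisfies $\tilde g(x)>x$ on $(0,1)$, and such that $v(g^n)\ge cn$ for some $c>0$ and all large $n$.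
\end{lemma}

The map $g$ is the time-one map of a flow, modified by a bump in one fundamental domain. The iterate $g^n$ carries about $n$ consecutive fundamental domains across the bump, and each of them records its nonlinearity.

\begin{proof}
Let $\phi^\tau$ be the flow of the vector field $X(x)=\varepsilon\sin^2\pi x$, let $J=[\frac12,\phi^1(\frac12)]$, let $\gamma\ne\mathrm{id}$ be a smooth diffeomorphism supported in the interior of $J$, and put $g=\phi^1\gamma$. The map $\phi^1$ is the time-$\varepsilon$ map of $\sin^2\pi x$, so taking $\varepsilon$ small and then $\gamma$ close to the identity makes $g$ as $C^\infty$-close to the identity as desired. Near $0$, $g=\phi^1$, so $g(0)=0$ and $Dg(0)=e^{X'(0)}=1$.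

Parametrize $(0,1)$ by $x=\xi(\tau)=\phi^\tau(\frac12)$, $\tau\in\mathbb R$, so that $\xi'=X\circ\xi$. In the coordinate $\tau$, $J=[0,1]$, $\gamma$ becomes a map $\bar\gamma$ equal to the identity outside $(0,1)$, and $g$ becomes $\tau\mapsto\bar\gamma(\tau)+1>\tau$. Let $0\le i<n$ and $\tau\in[-i,1-i]$. The first $i$ iterates translate $\tau$ to $\tau+i\in[0,1]$, the next gives $\bar\gamma(\tau+i)+1\ge1$, and the remaining ones are translations. So $g^n(\xi(\tau))=\xi(\bar\gamma(\tau+i)+n-i)$, and differentiating in $\tau$,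
\[
\log Dg^n(\xi(\tau))=\log D\bar\gamma(\tau+i)+\log X\big(\xi(\bar\gamma(\tau+i)+n-i)\big)-\log X(\xi(\tau)).
\]
The variation $c_0$ of $\log D\bar\gamma$ over $[0,1]$ is positive, for otherwise $\bar\gamma$ would be affine on $[0,1]$ and fix both endpoints. Next, $\frac d{d\tau}\log X(\xi(\tau))=X'(\xi(\tau))\to0$ as $|\tau|\to\infty$, because $\xi(\tau)\to0$ in $\mathbb S^1$ and $X'(0)=0$. In the second and third terms the argument of $\xi$ runs monotonically over $[n-i,n-i+1]$ and $[-i,1-i]$. So there is an integer $T_0$ such that each of these terms has variation at most $c_0/4$ when $i>T_0$ and $n-i>T_0$. For such $i$ the variation of $\log Dg^n$ on $\xi([-i,1-i])$ is at least $c_0/2$. These arcs have disjoint interiors, so $v(g^n)\ge(n-2T_0-1)c_0/2$.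
\end{proof}

A real number $\beta$ is \emph{Diophantine} if $|\beta-p/q|\ge cq^{-2-\sigma}$ for some $c,\sigma>0$ and all rationals $p/q$, $q\geq1$. Almost every number is Diophantine, so every interval contains one. We use the Herman--Yoccoz theorem \cite{Yoccoz}: a $C^\infty$ circle diffeomorphism with Diophantine rotation number is $C^\infty$-conjugate to a rotation.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
\emph{Reduction.} Replacing $a_n$ by the larger sequence $\max(a_n,\sqrt n)$, which is still $o(n)$, we may assume $a_n\to\infty$. By Example~\ref{ex:var}, $v$ is subadditive and symmetric, and for $k\ge2$ and $d$ maximal on $\mathrm{Diff}_+^k(\mathbb S^1)$ there are $K>0$ and $C$ with $v(g)\le Kd(g,e)+C$. It suffices to construct a smooth $f$ with irrational rotation number and $n_1<n_2<\cdots$ with $v(f^{n_j})\ge ja_{n_j}$, for then $d(f^{n_j},e)/a_{n_j}\ge(j-C/a_{n_j})/K\to\infty$.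

We use the metric
\[
\Delta(g,g')=\sup_x\mathrm{dist}(g(x),g'(x))+\sum_{r\ge0}2^{-r}\min\{1,\sup|D^r\log Dg-D^r\log Dg'|\},
\]
which induces the $C^\infty$ topology. It is complete: if $g_m(0)\to x_0$ and $\log Dg_m\to\psi$ in $C^\infty$, then $\int_0^1e^\psi=1$ and $g_m$ converges to $x\mapsto x_0+\int_0^xe^\psi$.

\emph{Inductive step.} Let $f_j=\Phi^{-1}R_{\alpha_j}\Phi$ with $\Phi\in\mathrm{Diff}_+^\infty(\mathbb S^1)$ and $\alpha_j$ irrational, and let $\kappa>0$ and $n_j$ be given. We construct $n_{j+1}>n_j$ and $f_{j+1}$, smoothly conjugate to an irrational rotation, with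
\[
\Delta(f_{j+1},f_j)<\kappa,\qquad v(f_{j+1}^{\,n_{j+1}})>(j+1)\,a_{n_{j+1}} .
\]
Choose $p/q$ close to $\alpha_j$, and then $g$ as in Lemma~\ref{lem:block} so close to the identity that $w_0=\Phi^{-1}R_{p/q}\,g_{[q]}\Phi$ satisfies $\Delta(w_0,f_j)<\kappa/2$. By \eqref{eq:cover}, $(R_{p/q}\,g_{[q]})^{qm}=(g^{qm})_{[q]}$, so for large $m$
\[
v(w_0^{qm})\ge q\,v(g^{qm})-2v(\Phi)\ge cq\cdot qm-2v(\Phi).
\]
Since $a_n=o(n)$, there is a multiple $n_{j+1}>n_j$ of $q$ with $v(w_0^{n_{j+1}})>(j+1)a_{n_{j+1}}$. Now let $w_t=\Phi^{-1}R_{t+p/q}\,g_{[q]}\Phi$ for $t\ge0$. By continuity there is $t_0>0$ such that $\Delta(w_t,f_j)<\kappa$ and $v(w_t^{n_{j+1}})>(j+1)a_{n_{j+1}}$ for $0\le t\le t_0$. The lift $W_t(x)=\tilde g(qx)/q+p/q+t$ of $R_{t+p/q}\,g_{[q]}$ satisfies $W_t(x)\ge x+p/q+t$, so its translation number is at least $p/q+t$. This number is continuous in $t$ and equals $p/q$ at $t=0$, as $W_0^q(0)=p$. By the intermediate value theorem it takes every value in $(p/q,p/q+t_0]$ as $t$ ranges over $(0,t_0]$, in particular a Diophantine value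 $\alpha_{j+1}$. For such $t$, $R_{t+p/q}\,g_{[q]}=\Psi^{-1}R_{\alpha_{j+1}}\Psi$ with $\Psi$ smooth, and $f_{j+1}=w_t=(\Psi\Phi)^{-1}R_{\alpha_{j+1}}(\Psi\Phi)$ has the required properties.

\emph{Limit.} Start with an irrational rotation $f_0$ and $n_0=0$. Once $f_i$ and $n_i$ are constructed, $i\ge1$, let $U_i$ be the set of smooth $f$ such that $v(f^{n_i})>ia_{n_i}$ and $\mathrm{rot}(f)$ is not one of the finitely many classes in $\mathbb Q/\mathbb Z$ of denominator at most $i$. The set $U_i$ is open and contains $f_i$; choose $r_i>0$ such that the closed $\Delta$-ball of radius $r_i$ about $f_i$ lies in $U_i$. In the step from $f_j$ to $f_{j+1}$ take $\kappa=\kappa_j=2^{-j-1}\min\{1,r_1,\dots,r_j\}$. Then $(f_j)$ is a Cauchy sequence, and its limit $f$ satisfies $\Delta(f,f_i)\le\sum_{j\ge i}\kappa_j\le r_i$, so $f\in U_i$ for every $i\ge1$. Hence $\mathrm{rot}(f)$ is irrational and $v(f^{n_i})>ia_{n_i}$ for all $i\geq1$.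
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cohen}
Michael P. Cohen, \emph{Maximal pseudometrics and distortion of circle diffeomorphisms}, arXiv:1901.01607 (2019).

\bibitem{Yoccoz}
Yoccoz, Ann. Sci. ENS \textbf{17} (1984), 333--359.

\end{thebibliography}
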